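# Zeros of the Gaussian entire function: normal fluctuations for $C^1$ test functions

## 1. Cutting a test function at the scale of the zeros

Let $F(z)=\sum_{k\ge0}\xi_k\frac{z^k}{\sqrt{k!}}$ be the Gaussian entire function (G.E.F.): the $\xi_k$ are independent standard complex Gaussian variables (density $\pi^{-1}e^{-|z|^2}$, so $\mathbb E|\xi_k|^2=1$). Let $\mathcal Z$ be its zero set and $m$ the area measure on $\mathbb C$. Put
$$F^*(z)=F(z)e^{-|z|^2/2},\qquad c_0=\mathbb E\log|\zeta|\ (\zeta\text{ standard complex Gaussian}),\qquad w(z)=\log|F^*(z)|-c_0 .$$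
Since $\mathbb E|F(z)|^2=e^{|z|^2}$, the variable $F^*(z)$ is standard complex Gaussian for each $z$, and $\mathbb E\,w(z)=0$.

Almost surely all zeros are simple. Indeed, write $F=\xi_0+F_1$ with $F_1$ independent of $\xi_0$ and a.s. non-constant. A multiple zero forces $\xi_0\in\{-F_1(z):F_1'(z)=0\}$, a countable set independent of $\xi_0$, and this has probability $0$. So sums over $\mathcal Z$ agree with sums counting multiplicity.

Fix once and for all a radial $\chi\in C_0^\infty(\mathbb C)$ with $\chi\ge0$, supported in the unit disk, $\int\chi\,dm=1$. Let $h:\mathbb C\to\mathbb R$ be bounded, Borel and compactly supported, let $r>0$, and let $h_r=h(\cdot/r)$. The whole lecture turns on three functions: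
$$g=h_r*\chi\in C_0^\infty,\qquad u=\tfrac1{2\pi}\Delta g,\qquad k=h_r-g. \tag{1}$$
The smooth part $g$ is to be paired with $\log|F|$, and the remainder $k$ is to be summed over zeros. Since $\Delta\log|F|=2\pi\sum_{a\in\mathcal Z}\delta_a$ in the sense of distributions, $\sum_a g(a)=\int u\log|F|\,dm$. As $\log|F|=w+\frac{|z|^2}2+c_0$, we get
$$\sum_{a\in\mathcal Z}h\Big(\frac ar\Big)=\int u\,w\,dm+\sum_{a\in\mathcal Z}k(a)+\text{const}, \tag{2}$$
with a nonrandom constant.

How large are the two weights $u$ and $k$? Put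
$$\omega_2(h,t)=\sup_{z\in\mathbb C,\ |\zeta|\le t}|h(z+\zeta)+h(z-\zeta)-2h(z)| .$$
For example, if $h\in C^2_0$ then $\omega_2(h,t)=O(t^2)$; if $h$ is Lipschitz then $\omega_2(h,t)=O(t)$; for any bounded $h$, $\omega_2(h,t)\le4\sup|h|$. Because $\chi$ and $\Delta\chi$ are even, $\int\chi=1$ and $\int\Delta\chi=0$,
$$k(z)=-\tfrac12\int\chi(\zeta)\,[h_r(z+\zeta)+h_r(z-\zeta)-2h_r(z)]\,dm(\zeta),$$
$$u(z)=\tfrac1{4\pi}\int\Delta\chi(\zeta)\,[h_r(z+\zeta)+h_r(z-\zeta)-2h_r(z)]\,dm(\zeta).$$
Only $|\zeta|\le1$ matters, and a second difference of $h_r$ with step $|\zeta|\le 1$ is one of $h$ with step at most $1/r$. Hence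
$$|u|,\ |k|\ \le\ C\,\omega_2(h,1/r). \tag{3}$$

What is this for? We want to show that the left side of (2), centered and normalized, becomes Gaussian as $r\to\infty$. We shall bound its cumulants using only two features of the pair $(u,k)$: the sup bound (3), and a bound of $\|u\|_2^2+\|k\|_2^2$ by the variance of the left side.

## 2. Asymptotic normality at smoothness one

For real-valued $h$ and $r>0$ let $n(r,h)=\sum_{a\in\mathcal Z}h(a/r)$ and $V(r)=\operatorname{Var}n(r,h)$.

**Definition.** The linear statistics $n(r,h)$ have *asymptotically normal fluctuations* if $\dfrac{n(r,h)-\mathbb E\,n(r,h)}{\sqrt{V(r)}}$ converges in distribution to the standard real Gaussian law as $r\to\infty$.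

**Definition.** For an integer $k\ge1$, $C^k$ is the class of $k$ times continuously differentiable functions. For non-integer $\alpha>0$, $C^\alpha$ is the class of functions whose partial derivatives of order $\lfloor\alpha\rfloor$ exist and are Hölder continuous with exponent $\alpha-\lfloor\alpha\rfloor$. $C_0^\alpha$ is the class of real-valued compactly supported $C^\alpha$-functions, and $C_0^0$ the class of bounded compactly supported measurable functions.

The following facts are taken as known.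

* (i) For every $h\in C_0^0$ not vanishing a.e. there is $c(h)>0$ with $V(r)\ge c(h)r^{-2}$ for all $r\ge1$.
* (ii) If $h\in C_0^\alpha$ for some $\alpha\ge0$ and, for some $\epsilon>0$, $V(r)>r^{-2\alpha+\epsilon}$ for all sufficiently large $r$, then $n(r,h)$ has asymptotically normal fluctuations. By (i) this covers every $h\in C_0^\alpha$ with $\alpha>1$ that does not vanish a.e.
* (iii) For $0<\alpha<1$ let $h_\alpha(x)=|x|^\alpha\psi(x)$ with $\psi$ a smooth cut-off equal to $1$ near the origin. Then $h_\alpha\in C_0^\alpha$, $\operatorname{Var}n(r,h_\alpha)\simeq r^{-2\alpha}$, and the fluctuations of $n(r,h_\alpha)$ are not asymptotically normal.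

So normality holds above smoothness $1$ and can fail below it. The problem, from Fedor Nazarov, Mikhail Sodin, "Random Complex Zeroes and Random Nodal Lines", arXiv:1003.4237 (2010), asks whether it holds for all of $C^1_0$. The answer is yes.

**Theorem 1.** If $h\in C_0^1$ (real-valued, compactly supported, continuously differentiable) and $h\not\equiv0$, then $n(r,h)$ has asymptotically normal fluctuations.

**Theorem 2 (criterion).** Let $h$ be real, bounded, Borel, compactly supported, not a.e. $0$. For every $p\ge3$ there is an absolute constant $C_p$ such that the $p$-th cumulant of $\frac{n(r,h)-\mathbb En(r,h)}{\sqrt{V(r)}}$ is at most $C_p\big(\omega_2(h,1/r)/\sqrt{V(r)}\big)^{p-2}$ in absolute value. Hence, if $\omega_2(h,1/r)^2=o(V(r))$ as $r\to\infty$, the fluctuations are asymptotically normal. In particular, for $0\le\alpha\le1$ and (Borel) $h\in C_0^\alpha$, the condition $r^{2\alpha}V(r)\to\infty$ suffices. By (iii), for $0<\alpha<1$ it cannot be relaxed to $\liminf r^{2\alpha}V(r)>0$.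

**Theorem 3 (not needed for Theorem 1).** (a) If $h$ is as in Theorem 2 and $\omega_2(h,t)=O(t)$ as $t\to0$ (in particular if $h$ is Lipschitz), then $n(r,h)$ has asymptotically normal fluctuations.
(b) Let $L:[1,\infty)\to[1,\infty)$ be any function with $L(s)\to\infty$. There is a continuous compactly supported $h\not\equiv0$ with $|h(x)-h(y)|\le|x-y|\,L(1/|x-y|)$ for $0<|x-y|\le1$ whose fluctuations are not asymptotically normal.

**Conventions.** $Q,Q',Q_i$ denote translates of $[0,1)^2$ by elements of $\mathbb Z^2$, and $n(B)=\#(\mathcal Z\cap B)$. $C,c>0$, with indices, are constants depending only on the indices (and on the fixed $\chi$), and may change from line to line. $\|\cdot\|_2$ is the $L^2(m)$ norm, and $\|\cdot\|$ on measures is total variation. $\hat f(\lambda)=\int f(z)e^{-2\pi i\langle\lambda,z\rangle}dm(z)$.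

## 3. Cumulants, smooth functions, and a $C^1$ function made of dyadic rings

**Definition.** For real random variables with all moments finite, the *joint cumulant* is
$$\kappa(X_1,\dots,X_p)=\sum_{\pi}(-1)^{|\pi|-1}(|\pi|-1)!\prod_{b\in\pi}\mathbb E\prod_{i\in b}X_i ,$$
the sum being over partitions $\pi$ of $\{1,\dots,p\}$, and $\kappa_p(X)=\kappa(X,\dots,X)$.

This is the coefficient of $t_1\cdots t_p$ in the formal power series $\log\mathbb E e^{\sum t_iX_i}$. To see it, expand $\log(1+S)=\sum_{k\ge 1}(-1)^{k-1}S^k/k$. The coefficient of $t_1\cdots t_p$ in $S^k$ is a sum over ordered partitions into $k$ blocks, that is, $k!$ times the sum over unordered ones. The definition is multilinear. Taking all $X_i=X$ gives $\log\mathbb Ee^{tX}=\sum_{p\ge 1}\kappa_p(X)t^p/p!$, so $\kappa_1=\mathbb EX$, $\kappa_2=\operatorname{Var}X$, adding a constant to $X$ changes only $\kappa_1$, and each moment is a fixed polynomial in the cumulants. The standard Gaussian has $\kappa_2=1$ and all other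 cumulants $0$. Since the Gaussian law is determined by its moments, $\kappa_1=0$, $\kappa_2=1$ and $\kappa_p\to0$ for all $p\ge3$ imply convergence in distribution to it. For instance, a Poisson variable of mean $\lambda$ has $\log\mathbb Ee^{tX}=\lambda(e^t-1)$, so all cumulants equal $\lambda$; after normalization $\kappa_p=\lambda^{1-p/2}\to0$ for $p\ge3$ as $\lambda\to\infty$.

Two facts will be proved below (Proposition 11 and Lemma 12); let us see now what they do. First, for real bounded Borel compactly supported $u,k$ (any such functions) with $|u|,|k|\le\delta$ and $p\ge2$,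
$$\Big|\kappa_p\Big(\int uw\,dm+\sum_ak(a)\Big)\Big|\le C_p\,\delta^{p-2}\big(\|u\|_2^2+\|k\|_2^2\big). \tag{4}$$
Second,
$$V(r)=r^2\int|\hat h(\lambda)|^2M(\lambda/r)\,dm(\lambda),\qquad c\min(1,|\lambda|^4)\le M(\lambda)\le C\min(1,|\lambda|^4), \tag{5}$$
with an explicit $M$ for which $r^4M(\lambda/r)$ increases to $\pi^3\zeta(3)|\lambda|^4$ as $r\to\infty$.

**The mean.** For $f\in C_0^\infty$, $\mathbb E\sum_af(a)=\frac1{2\pi}\int\Delta f\,\big(\frac{|z|^2}2+c_0\big)dm=\frac1\pi\int f\,dm$, because $\Delta\frac{|z|^2}2=2$. So the zeros have density $1/\pi$, and the unit scale is the scale of the zeros.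

**The case $h\in C_0^2$, $h\not\equiv 0$.** Here no cut is needed: $n(r,h)=\int uw\,dm+\text{const}$ with $u=\frac1{2\pi}\Delta h_r=\frac1{2\pi}r^{-2}(\Delta h)(\cdot/r)$. Then $|u|\le C_hr^{-2}$ and $\|u\|_2^2\le C_hr^{-4}\cdot r^2=C_hr^{-2}$. By (4), $|\kappa_p|\le C_{p,h}r^{-2(p-2)-2}$, while $V(r)\ge c(h)r^{-2}$ by (i). The normalized cumulant is $O(r^{-2(p-2)-2+p})=O(r^{-(p-2)})\to0$.

For $h\in C^1_0$ the function $\Delta h$ need not exist. The opposite choice $u=0$, $k=h_r$ gives in (4) a bound of order $r^2$, useless against $V^{p/2}$, which may be as small as $r^{-p}$.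

**Mollifying at a fixed macroscopic scale.** The natural next attempt is to put $h_\epsilon=h*\chi_\epsilon$ with $\chi_\epsilon=\epsilon^{-2}\chi(\cdot/\epsilon)$, use normality for the smooth $h_\epsilon$, and let $\epsilon\to0$. For this, $\operatorname{Var}n(r,h-h_\epsilon)$ must be small compared with $V(r)$. By (5) and monotone convergence,
$$r^2V(r)\to\pi^3\zeta(3)\int|\lambda|^4|\hat h|^2dm\in(0,\infty],\qquad r^2\operatorname{Var}n(r,h_\epsilon)\to\pi^3\zeta(3)\int|\lambda|^4|\hat h_\epsilon|^2dm<\infty .$$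
If the first limit is finite, the attempt succeeds; that is Case 2 in Section 10. If it is infinite, then $\operatorname{Var}n(r,h_\epsilon)=o(V(r))$ for each fixed $\epsilon$: the smooth part carries a vanishing share of the variance, and knowing that it is Gaussian says nothing. This does occur in $C_0^1$, in a range where (ii) gives nothing either.

**Example (dyadic rings).** Let $\varphi\in C_0^\infty$ be real, $\not\equiv0$, supported in $\{\frac12<|x|<1\}$, and let $h(x)=\sum_{j\ge1}j^{-1/2}2^{-j}\varphi(2^jx)$. The terms have disjoint supports, in the rings $2^{-j-1}<|x|<2^{-j}$. On the $j$-th ring $|h(x)|\le2j^{-1/2}\|\varphi\|_\infty|x|$ and $|\nabla h|\le j^{-1/2}\|\nabla\varphi\|_\infty$, so $\nabla h(0)=0$ and $h\in C_0^1$. On the $j$-th ring $|\nabla h|$ reaches $j^{-1/2}\|\nabla\varphi\|_\infty$, which is not $O(2^{-\eta j})$ for any $\eta>0$, so $h\notin C_0^\alpha$ for all $\alpha>1$. Off the origin $\Delta h=\sum_jj^{-1/2}2^{j}(\Delta\varphi)(2^jx)$, whose squared $L^2$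 norm is $\sum_jj^{-1}\|\Delta\varphi\|_2^2=\infty$ ($\Delta\varphi\not\equiv0$, as a compactly supported harmonic function is zero). If $\int|\lambda|^4|\hat h|^2$ were finite, $\Delta h$ would be an $L^2$ function; so it is infinite, and $r^2V(r)\to\infty$. On the other hand, let $r\ge2$ and split $h=h_1+h_2$ into the terms with $2^j\le r$ and with $2^j>r$. By (5) and Plancherel
$$r^2V(r)\le C\int\min(r^4,|\lambda|^4)|\hat h|^2dm\le C\|\Delta h_1\|_2^2+Cr^4\|h_2\|_2^2\le C_\varphi\sum_{2^j\le r}\frac1j+C_\varphi r^4\sum_{2^j>r}\frac{2^{-4j}}{j}\le C_\varphi\Big(1+\sum_{2^j\le r}\frac1j\Big),$$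
which grows more slowly than any power of $r$. So $V(r)>r^{-2\alpha+\epsilon}$ fails for large $r$ whenever $\alpha\le1$, and (ii) applies with no $\alpha$.

**Where to cut.** The bounds for $M$ in (5) change form at $|\lambda|\approx1$, which is the frequency at which (1) cuts $h_r$. For lower frequencies $M$ behaves like $|\lambda|^4$, which is the weight that makes $\|\Delta g\|_2^2$; for higher ones it behaves like a constant, which is the weight of $\|k\|_2^2$. So both parts of (2) can be kept, each with squared $L^2$ norm at most $CV(r)$, and (4) with $\delta=C\omega_2(h,1/r)$ gives $|\kappa_p|\le C_p\,\omega_2(h,1/r)^{p-2}V(r)$. We now prove (4), then (5), then the theorems.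

## 4. Translations, covariances and nondegeneracy

The *Fock space* $\mathcal F$ consists of the entire functions with $\|f\|^2=\pi^{-1}\int|f|^2e^{-|z|^2}dm<\infty$. The functions $e_k=z^k/\sqrt{k!}$ form an orthonormal basis, so $\|\sum a_ke_k\|^2=\sum|a_k|^2$. For $v\in\mathbb C$ put
$$T_vf(z)=f(z+v)e^{-z\bar v-|v|^2/2}.$$

**Step 1: stationarity.** We check that all objects are translation invariant. From the definition,
$$|T_vf(z)|e^{-|z|^2/2}=|f(z+v)|e^{-|z+v|^2/2},\tag{6}$$
so $T_v$ preserves the norm of $\mathcal F$. Direct substitution gives $T_{-v}T_v=\mathrm{id}$ (hence $T_v$ is unitary) and $T_vT_{v'}=e^{-v\bar v'+\operatorname{Re}(v\bar v')}\,T_{v+v'}$, a unimodular constant times $T_{v+v'}$. Next, since $\mathbb EF(z)\overline{F(z')}=e^{z\bar z'}$, with $t=v-v'$ we get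
$$\mathbb E\,T_vF(z)\overline{T_{v'}F(z')}=\exp\!\big(z\bar z'-z\bar t+\bar z't\big)\cdot e^{v\bar v'-|v|^2/2-|v'|^2/2}, \tag{7}$$
and the last factor has modulus $e^{-|t|^2/2}$. For $v=v'$ the right side is $e^{z\bar z'}$, so $T_vF$ is again a G.E.F. Its zero set is $\mathcal Z-v$, and by (6) its "$w$" is $w(\cdot+v)$. Hence the joint law of $(w,\mathcal Z)$ is translation invariant.

**Step 2: decay of covariances.** We need the values and derivatives of $F$ at distant points to be nearly uncorrelated. Let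
$$D_v=D_vF=(T_vF)'(0)=e^{-|v|^2/2}\big(F'(v)-\bar vF(v)\big),\qquad F^*(v)=T_vF(0).$$
Differentiate (7) in $z$ and $\bar z'$ at $0$: the covariances of $F^*(v),D_v$ with $F^*(v'),D_{v'}$ have moduli $e^{-|t|^2/2}$, $|t|e^{-|t|^2/2}$, $|t|e^{-|t|^2/2}$, $|1-|t|^2|e^{-|t|^2/2}$. Since $x^2e^{-x^2/4}\le4/e<2$ and $xe^{-x^2/4}\le1$ for $x\ge 0$, all satisfy
$$|\mathrm{cov}|\le2e^{-|v-v'|^2/4}. \tag{8}$$
At $t=0$ we read off that $F^*(v)$ and $D_v$ are independent standard complex Gaussians. All these variables are complex linear functionals of $(\xi_k)$, so they are jointly circular.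

**Lemma 4 (moments).** For $q\ge1$: $\mathbb E\int_Q|w|^qdm\le C_q$ and $\mathbb E\,n(Q)^q\le C_q$.

*Proof.* $w(z)$ has the law of $\log|\zeta|-c_0$, which has all moments. For the second claim take $Q=[0,1)^2$ by invariance, and $\psi\in C_0^\infty$ with $\psi\ge\mathbf 1_Q$. Then
$$n(Q)\le\sum_a\psi(a)=\frac1{2\pi}\int\Delta\psi\,\big(w+\tfrac{|z|^2}2+c_0\big)dm\le C+C\int_{\operatorname{supp}\psi}|w|\,dm .$$
Take the $q$-th power, apply Hölder's inequality, and use the first claim on the finitely many squares covering $\operatorname{supp}\psi$. $\square$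

**Lemma 5 (nondegeneracy).** Let $v_1,\dots,v_q$, $q\le N$, have mutual distances $\ge s$, $0<s\le1$. The covariance matrix of $(F^*(v_i),D_{v_i})_{i\le q}$, and hence of any subvector, is $\ge c_Ns^{4N}I$.

*Proof.* The method is duality: a linear functional that takes a large value on a function of small norm cannot be small. Let $\ell(f)=\sum_i\big(\alpha_iT_{v_i}f(0)+\beta_i(T_{v_i}f)'(0)\big)$. Then $\ell(F)=\sum_k\xi_k\ell(e_k)$ and $\mathbb E|\ell(F)|^2=\sum_k|\ell(e_k)|^2$. For $f=\sum a_ke_k\in\mathcal F$, Cauchy–Schwarz gives $|\ell(f)|\le\|f\|\big(\sum_k|\ell(e_k)|^2\big)^{1/2}$. So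
$$\mathbb E|\ell(F)|^2\ge|\ell(f)|^2/\|f\|^2\qquad\text{for every }f\in\mathcal F,\ f\ne0 .$$
Fix $i$ and let
$$P(z)=\prod_{l\ne i}\Big(1-\frac z{v_l-v_i}\Big)^2,\qquad f_1=T_{-v_i}\big[(1-P'(0)z)P\big],\qquad f_2=T_{-v_i}[zP].$$
For $l\ne i$, $T_{v_l}f_1$ and $T_{v_l}f_2$ are unimodular multiples of $T_{v_l-v_i}$ applied to a function with a double zero at $v_l-v_i$, so they have a double zero at $0$. Moreover $T_{v_i}f_1=(1-P'(0)z)P$ has value $1$ and derivative $P'(0)-P'(0)=0$ at $0$, and $T_{v_i}f_2=zP$ has value $0$ and derivative $1$. Hence $\ell(f_1)=\alpha_i$ and $\ell(f_2)=\beta_i$. Since $|P(z)|\le s^{-2(N-1)}(1+|z|)^{2(N-1)}$ and $|P'(0)|\le2N/s$, and $T_{-v_i}$ is unitary, $\|f_1\|,\|f_2\|\le C_Ns^{-2N}$. Therefore $\mathbb E|\ell(F)|^2\ge c_Ns^{4N}\max(|\alpha_i|^2,|\beta_i|^2)$ for all $i$, and the maximum over the $2q\le 2N$ coefficients is at least $(2N)^{-1}$ times their sum of squares. A principal submatrix of a matrix $\ge cI$ is $\ge cI$. $\square$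

For a positive definite $n\times n$ matrix $\Sigma$ let $p_\Sigma(x)=\pi^{-n}(\det\Sigma)^{-1}e^{-x^*\Sigma^{-1}x}$ be the circular Gaussian density on $\mathbb C^n$ with covariance $\Sigma$.

**Lemma 6 (nearly independent blocks).** Let $\Sigma=\begin{pmatrix}\Sigma_A&\Gamma\\ \Gamma^*&\Sigma_B\end{pmatrix}$ be $n\times n$ with $\Sigma_A,\Sigma_B\ge\lambda I$, $\lambda>0$, and $\rho=\|\Gamma\|/\lambda\le\frac14$. Then
$$|p_\Sigma(x)-p_{\Sigma_A}(x_A)p_{\Sigma_B}(x_B)|\le C_n\,\rho\,p_{2\Sigma_A}(x_A)\,p_{2\Sigma_B}(x_B).$$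

*Proof.* Substitute $x_A=\Sigma_A^{1/2}y_A$, $x_B=\Sigma_B^{1/2}y_B$. All densities are multiplied by the same factor, and $\Gamma$ becomes $\Sigma_A^{-1/2}\Gamma\Sigma_B^{-1/2}$, of norm $\le\rho$. So we may assume $\Sigma_A=I$, $\Sigma_B=I$, $\Sigma=I+E$, $\|E\|\le\rho\le\frac14$. Let $M_t=I+tE$, $0\le t\le1$. Then $\frac34I\le M_t\le\frac54I$, so $\|M_t^{-1}\|\le\frac43$, $M_t^{-1}\ge\frac45I$, $\det M_t\ge(\frac34)^n$, and
$$\Big|\frac{d}{dt}p_{M_t}(y)\Big|=p_{M_t}(y)\big|{-\operatorname{tr}(M_t^{-1}E)}+y^*M_t^{-1}EM_t^{-1}y\big|\le\pi^{-n}(\tfrac43)^ne^{-\frac45|y|^2}\rho\big(\tfrac{4n}3+\tfrac{16}9|y|^2\big)\le C_n\rho\,e^{-|y|^2/2}.$$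
Integrate over $t\in[0,1]$, and note that $p_{2I}(y)=(2\pi)^{-n}e^{-|y|^2/2}$. $\square$

## 5. The Kac–Rice formula with logarithms, and close pairs of zeros

**Lemma 7 (Kac–Rice).** Let $I,J$ be finite disjoint index sets and $H\ge0$ Borel. Then
$$\mathbb E\sum_{(a_j)_{j\in J}}\int H\big(a_J,z_I;(D_{a_j}),(F^*(z_i))\big)dm(z_I)=\iint dm(z_J)\,dm(z_I)\int\prod_{J}|d_j|^2\,H(z_J,z_I;d,x)\,p_z(0,d,x)\,dm(d)\,dm(x),$$
where the sum is over tuples of distinct zeros and $p_z$ is the density of $(F^*(z_J),D_{z_J},F^*(z_I))$, nondegenerate for distinct points by Lemma 5.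

As a check, take $|J|=1$, $I=\emptyset$, $H=\mathbf 1_B(z)$. Since $F^*(z),D_z$ are independent and standard, $p_z(0,d)=\pi^{-2}e^{-|d|^2}$ and $\int|d|^2\pi^{-2}e^{-|d|^2}dm(d)=\pi^{-1}$. So $\mathbb E\,n(B)=m(B)/\pi$, as found in Section 3.

*Proof.* If $J=\emptyset$ this is Fubini. Let $\mu=|J|\ge1$.

**Step 1: a change of variables in $\mu$ coefficients.** The purpose is to turn the sum over zeros into an integral. Write $F=F_1+p_\eta$, $p_\eta(z)=\sum_{l<\mu}\eta_lz^l$, where the $\eta_l=\xi_l/\sqrt{l!}$ have joint density $\vartheta$, bounded and continuous, and are independent of $F_1$. Fix $F_1$. On the open set $U=\{z\in\mathbb C^\mu:z_j\text{ distinct}\}$ let $\eta(z)$ be the unique solution of $F_1(z_j)+p_\eta(z_j)=0$ for all $j$, that is, of $\mathcal V\eta=-F_1(z_J)$ with the Vandermonde matrix $\mathcal V=(z_j^l)$. It is holomorphic in $z$. Put $F_z=F_1+p_{\eta(z)}$. Differentiating $F_1(z_j)+\sum_l\eta_lz_j^l=0$ in $z_k$ gives $\mathcal V\,\partial\eta=-\operatorname{diag}(F_z'(z_j))$,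 so the real Jacobian of $z\mapsto\eta(z)$ is $\prod_j|F_z'(z_j)|^2\,|\det\mathcal V|^{-2}$. The fiber $\{z\in U:\eta(z)=\eta\}$ is the set of ordered $\mu$-tuples of distinct zeros of $F_1+p_\eta$. The area formula says $\int_U G(z)\,|\mathrm{Jac}(z)|\,dm(z)=\int\sum_{z:\eta(z)=\eta}G(z)\,dm(\eta)$. Apply it with $G(z)=\vartheta(\eta(z))K(z,F_z)$ and integrate over $F_1$: for measurable $K\ge0$,
$$\mathbb E\sum_aK(a,F)=\int_Udm(z)\;\mathbb E_{F_1}\Big[\prod_j|F_z'(z_j)|^2\,|\det\mathcal V|^{-2}\vartheta(\eta(z))K(z,F_z)\Big].$$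
We use it with $K(a,F)=\int H(a,z_I;(D_{a_j}F),(F^*(z_i)))\,dm(z_I)$.

**Step 2: reduction to one identity.** For fixed distinct $z_J,z_I$ let $\Lambda F=\big((D_{z_j}F)_J,(F^*(z_i))_I\big)$, and let $\tilde p$ be the density of $(F(z_J),\Lambda F)$. It remains to show, for Borel $\Phi\ge0$,
$$\mathbb E_{F_1}\big[|\det\mathcal V|^{-2}\vartheta(\eta(z))\Phi(\Lambda F_z)\big]=\int\Phi(d,x)\,\tilde p(0,d,x)\,dm(d)\,dm(x). \tag{9}$$
Indeed $F_z(z_j)=0$ gives $D_{z_j}F_z=e^{-|z_j|^2/2}F_z'(z_j)$, so $\prod_j|F_z'(z_j)|^2=e^{\sum|z_j|^2}\prod_j|D_{z_j}F_z|^2$; and $F(z_j)=e^{|z_j|^2/2}F^*(z_j)$ gives $\tilde p(0,\cdot)=e^{-\sum|z_j|^2}p_z(0,\cdot)$. The exponential factors cancel, and (9) with $\Phi(d,x)=\prod|d_j|^2H(z_J,z_I;d,x)$ is the lemma. (Points $z_I$ not distinct from each other and from $z_J$ form a null set.)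

**Step 3: proof of (9) by continuity in the value at $z_J$.** For $y\in\mathbb C^\mu$ let $F^y=F_1+p_{\mathcal V^{-1}(y-F_1(z_J))}$, so that $F^y(z_J)=y$ and $F^0=F_z$. With the change of variable $y=F_1(z_J)+\mathcal V\eta=F(z_J)$, for bounded continuous $\varphi,\Phi$ with $\varphi$ compactly supported,
$$\mathbb E\big[\varphi(F(z_J))\Phi(\Lambda F)\big]=\int\varphi(y)\,\mathbb E_{F_1}\big[|\det\mathcal V|^{-2}\vartheta\big(\mathcal V^{-1}(y-F_1(z_J))\big)\Phi(\Lambda F^y)\big]dm(y),$$
while the left side also equals $\int\varphi(y)\big(\int\Phi\,\tilde p(y,\cdot)\big)dm(y)$. Both inner expressions are continuous in $y$. In the first, $y\mapsto\Lambda F^y$ is affine for fixed $F_1$ and the integrand is bounded by $|\det\mathcal V|^{-2}\|\vartheta\|_\infty\|\Phi\|_\infty$, so dominated convergence applies. In the second, $\tilde p$ is a nondegenerate Gaussian density, continuous and at most $Ce^{-c(|d|^2+|x|^2)}$ uniformly in $y$. They agree for a.e. $y$, hence at $y=0$, which is (9)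 for bounded continuous $\Phi\ge 0$. Both sides of (9) are finite measures evaluated on $\Phi$, so (9) holds for all Borel $\Phi\ge0$. $\square$

**Lemma 8 (close pairs).** For $0<\sigma\le1$, the expected number of ordered pairs of distinct zeros $a\in Q$, $b\in Q'$ with $|a-b|<\sigma$ is $\le\pi\sigma^2$.

*Proof.* For $|z_1-z_2|=t$ the covariance matrix of $(F^*(z_1),F^*(z_2))$ has determinant $1-e^{-t^2}$. So by Lemma 7 the pair density is
$$\frac1{\pi^2(1-e^{-t^2})}\,\mathbb E\big[|D_{z_1}|^2|D_{z_2}|^2\,\big|\,F^*(z_1)=F^*(z_2)=0\big].$$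
Let $t\le1$. Replacing $F$ by $T_{z_1}F$ changes these functionals only by phases, so take $z_1=0$ and $|z_2|=t$. The conditional variance of $D_0=\xi_1$ is at most its mean square distance to any linear combination of $F(0),F(z_2)$, so it is at most
$$\mathbb E\Big|\xi_1-\frac{F(z_2)-F(0)}{z_2}\Big|^2=\sum_{k\ge2}\frac{t^{2k-2}}{k!}\le t^2 .$$
By symmetry the same holds for $D_{z_2}$. A centered complex Gaussian of variance $\tau^2$ has fourth absolute moment $2\tau^4$, so by Cauchy–Schwarz the conditional expectation is $\le2t^4$. As $1-e^{-t^2}\ge t^2/2$, the density is $\le4t^2/\pi^2\le1$. Integrate over $z_1\in Q$, $|z_2-z_1|<\sigma$. $\square$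

## 6. Clustering of mixed moment measures

Consider two random measures on $\mathbb C$: $\mu_{\mathsf w}=w\,dm$ and $\mu_{\mathsf n}=\sum_{a\in\mathcal Z}\delta_a$. Fix types $\varepsilon\in\{\mathsf w,\mathsf n\}^p$. For $S\subset\{1,\dots,p\}$ let
$$m_S=\mathbb E\bigotimes_{i\in S}\mu_{\varepsilon_i},\qquad m_\emptyset=1 .$$
By Lemma 4 and Hölder, $\|m_S\|\le C_p$ on every product of squares $\prod_{i\in S}Q_i$. For example, $m_{\{1,2\}}$ for the types $\mathsf w\mathsf w$ has density $\mathbb E\,w(z_1)w(z_2)$, computed in Section 8 to be $\frac14\sum_{\alpha\ge1}\alpha^{-2}e^{-\alpha|z_1-z_2|^2}$. It decays like a Gaussian, and the next lemma says that this is the general behavior.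

**Lemma 9 (clustering).** Let $A,B$ be nonempty disjoint subsets of $\{1,\dots,p\}$ with $\operatorname{dist}(Q_i,Q_l)\ge d\ge1$ for $i\in A$, $l\in B$. On $\prod_{i\in A\cup B}Q_i$,
$$\|m_{A\cup B}-m_A\otimes m_B\|\le C_pe^{-c_pd^2}.$$

*Proof.* **Step 1: separate coinciding zeros.** A tensor power of $\mu_{\mathsf n}$ charges the diagonals, and we want tuples of distinct zeros. Let $J_A,I_A$ be the indices in $A$ of type $\mathsf n$ and $\mathsf w$; similarly $J_B,I_B$. The measure $\mu_{\mathsf n}^{\otimes J_A}$ is the sum, over partitions $\pi$ of $J_A$, of the push-forwards under the diagonal embeddings of $n^{[\pi]}=\sum_{(a_b)_{b\in\pi}\text{ distinct}}\delta_{(a_b)}$. On a product of squares a block contributes only if its squares coincide. The same holds for $B$. Push-forward does not increase total variation, and there are at most $C_p$ partitions, so it suffices to bound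
$$\|\mathbb E\,\Theta_A\otimes\Theta_B-\mathbb E\Theta_A\otimes\mathbb E\Theta_B\|,\qquad\Theta_A=n^{[J_A]}\otimes\bigotimes_{I_A}w\,dm,\quad\Theta_B=n^{[J_B]}\otimes\bigotimes_{I_B}w\,dm$$
on products of squares. Since $d\ge1$, zeros in $A$-squares are distinct from zeros in $B$-squares, so there $n^{[J_A]}\otimes n^{[J_B]}=n^{[J_A\cup J_B]}$.

Lemma 5 degenerates when points of one group collide. So let
$$\sigma=e^{-\tau d^2},\qquad\tau=\frac1{32p},$$
let $G_A\subset\prod_AQ_i$ be the set where all coordinates have mutual distance $\ge\sigma$, and define $G_B$ similarly.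

**Step 2: the part with close points is small.** $|\Theta_A|(G_A^c)$ is at most the sum over pairs $i,l\in A$ of a pair factor times factors $n(Q)$ or $\int_Q|w|$, which have all moments. The pair factors are as follows.

* Types $\mathsf{ww}$: $\iint_{|z-z'|<\sigma}|w||w'|\le\frac{\pi\sigma^2}2\big(\int_{Q_i}w^2+\int_{Q_l}w^2\big)$, by $|ww'|\le\frac12(w^2+w'^2)$.
* Types $\mathsf{wn}$: $\sum_{a\in Q_l}\int_{Q_i\cap\{|z-a|<\sigma\}}|w|\le n(Q_l)(\pi\sigma^2)^{1/2}\big(\int_{Q_i}w^2\big)^{1/2}$.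
* Types $\mathsf{nn}$: the number $N_\sigma$ of close pairs of distinct zeros. As $N_\sigma\le n(Q_i)n(Q_l)$, Cauchy–Schwarz and Lemmas 4 and 8 give $\mathbb EN_\sigma^4\le\mathbb E\big[N_\sigma^{1/2}(n(Q_i)n(Q_l))^{7/2}\big]\le C(\mathbb EN_\sigma)^{1/2}\le C\sigma$.

So every pair factor has $L^4$ norm $\le C\sigma^{1/4}$, hence $\big(\mathbb E\,|\Theta_A|(G_A^c)^2\big)^{1/2}\le C_p\sigma^{1/4}$, and similarly for $B$. By Cauchy–Schwarz, the restrictions to $(G_A\times G_B)^c$ of both $\mathbb E\,\Theta_A\otimes\Theta_B$ and $\mathbb E\Theta_A\otimes\mathbb E\Theta_B$ have total variation $\le C_p\sigma^{1/4}=C_pe^{-d^2/(128p)}$.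

**Step 3: densities on the separated part.** By Lemma 7, applied to the positive and negative parts of the product of logarithms, both measures have on $G_A\times G_B$ densities
$$\int\prod_J|d_j|^2\prod_I(\log|x_i|-c_0)\,\mathbf p(0,d,x)\,dm(d)\,dm(x),\qquad\mathbf p=p_\Sigma\ \text{ or }\ p_{\Sigma_A}p_{\Sigma_B}$$
respectively, where $J=J_A\cup J_B$, $I=I_A\cup I_B$, and $\Sigma$ is the covariance of $(F^*(z_J),D_{z_J},F^*(z_I))$ grouped into $A$ and $B$ parts. By Lemma 5 with $s=\sigma$, $N=p$: $\Sigma_A,\Sigma_B\ge c_p\sigma^{4p}I=c_pe^{-d^2/8}I$. By (8) the entries of $\Gamma$ are at most $2e^{-d^2/4}$, so $\|\Gamma\|\le4pe^{-d^2/4}$. Hence Lemma 6 has $\rho\le C_pe^{-d^2/8}$. If $C_pe^{-d^2/8}>\frac14$, then $d\le C'_p$ and the lemma follows from the trivial bound $C_p$. Otherwise Lemma 6 bounds the difference of the densities by $C_pe^{-d^2/8}b_A(z_A)b_B(z_B)$ with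
$$b_A=\int\prod_{J_A}|d_j|^2\prod_{I_A}\big|\log|x_i|-c_0\big|\;p_{2\Sigma_A}(0,d,x)\,dm(d)\,dm(x)$$
and $b_B$ likewise.

**Step 4: $b_A$ is itself a moment density.** This is why no inverse power of $\sigma$ appears. Substitute $d=\sqrt2d'$, $x=\sqrt2x'$ and use $p_{2\Sigma_A}(y)=2^{-2|J_A|-|I_A|}p_{\Sigma_A}(y/\sqrt2)$. The powers of two are $2^{-2|J_A|-|I_A|}$ from the density, $2^{|J_A|+|I_A|}$ from the area elements, and $2^{|J_A|}$ from $\prod|d_j|^2$; their product is $1$. Also $\log|\sqrt2x'|-c_0=\log|x'|-c_0+\frac12\log2$. So by Lemma 7, $b_A$ is the density of $\mathbb E\,n^{[J_A]}\otimes\bigotimes_{I_A}|w+\frac12\log2|\,dm$, and $\int b_A\le C_p$ by Lemma 4 and Hölder; likewise for $b_B$. The separated part is $\le C_pe^{-d^2/8}$. $\square$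

## 7. Cumulant measures and the cumulant bound

Let
$$T_\varepsilon=\sum_\pi(-1)^{|\pi|-1}(|\pi|-1)!\bigotimes_{b\in\pi}m_b$$
(sum over partitions of $\{1,\dots,p\}$), a locally finite signed measure on $\mathbb C^p$. By construction $\int\prod_if_i(z_i)\,dT_\varepsilon$ is the joint cumulant of the variables $\int f_i\,d\mu_{\varepsilon_i}$, for bounded Borel compactly supported $f_i$. For $p=2$ and types $\mathsf{ww}$, $T_\varepsilon$ has the density $\frac14\sum_\alpha\alpha^{-2}e^{-\alpha|z_1-z_2|^2}\ge0$. Integrating out $z_2$ leaves the constant $\frac14\sum_\alpha\alpha^{-2}\frac\pi\alpha=\frac{\pi\zeta(3)}4$, so the first marginal of $|T_\varepsilon|$ is $\frac{\pi\zeta(3)}4m$. In general: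

**Lemma 10.** For $p\ge2$ and each $i$, $|T_\varepsilon|(\{z_i\in B\})=c_{\varepsilon,i}\,m(B)$ for Borel $B\subset\mathbb C$, with $c_{\varepsilon,i}\le C_p$.

*Proof.* By stationarity $T_\varepsilon$ is invariant under simultaneous translations, so this marginal is a translation-invariant measure. If it is at most $C_p$ on each square $Q_i$, it is a multiple of $m$ with constant $\le C_p$. So we must sum $|T_\varepsilon|(\prod_lQ_l)$ over all squares other than $Q_i$.

**Step 1: split a spread-out configuration.** Let the centers of $Q_1,\dots,Q_p$ have maximal distance $R>0$. Join centers at distance $<R/(p-1)$. A path joining two centers has at most $p-1$ edges, so has length less than $R$; thus two centers at distance $R$ lie in different components. Hence $\{1,\dots,p\}=A\sqcup B$ with $A,B$ nonempty and $\operatorname{dist}(Q_i,Q_l)\ge d:=R/(p-1)-\sqrt2$ for $i\in A$, $l\in B$. Suppose $d\ge1$.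

**Step 2: the cumulant measure of split moments vanishes.** Put $m_b'=m_{b\cap A}\otimes m_{b\cap B}$ and $T'=\sum_\pi(-1)^{|\pi|-1}(|\pi|-1)!\bigotimes_{b\in\pi}m'_b$ on $\prod Q_i$. Let $F',F''$ be independent G.E.F.s. For bounded Borel $f_i$ on $Q_i$ let $X_i=\int f_i\,d\mu_{\varepsilon_i}$, computed from $F'$ if $i\in A$ and from $F''$ if $i\in B$. Then $\mathbb E\prod_{i\in b}X_i=\int\bigotimes_{i\in b}f_i\,dm'_b$, so $\int\bigotimes f_i\,dT'$ is the joint cumulant of $X_1,\dots,X_p$. By independence the formal series $\log\mathbb Ee^{\sum t_iX_i}$ is the sum of a series in $(t_i)_{i\in A}$ and a series in $(t_i)_{i\in B}$, so the coefficient of $t_1\cdots t_p$ is $0$. Finite signed measures on $\prod Q_i$ are determined by product functions, so $T'=0$.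

**Step 3: compare $T_\varepsilon$ with $T'$.** For $\pi=\{b_1,\dots,b_k\}$,
$$\bigotimes_jm_{b_j}-\bigotimes_jm'_{b_j}=\sum_{j=1}^km'_{b_1}\otimes\dots\otimes m'_{b_{j-1}}\otimes(m_{b_j}-m'_{b_j})\otimes m_{b_{j+1}}\otimes\dots\otimes m_{b_k}.$$
The middle factor is $0$ if $b_j\subset A$ or $b_j\subset B$; otherwise its norm is $\le C_pe^{-c_pd^2}$ by Lemma 9. The other factors have norm $\le C_p$. So $|T_\varepsilon|(\prod Q_i)=|T_\varepsilon-T'|(\prod Q_i)\le C_pe^{-c_pd^2}$. Since $d\ge1$ gives $R/(p-1)=d+\sqrt2\le(1+\sqrt2)d$, this is $\le C_pe^{-c_pR^2}$ with a new $c_p$. If $R=0$ or $d<1$, then $R\le(1+\sqrt2)(p-1)$ and the trivial bound $C_p$ is of the same form. So in all cases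
$$|T_\varepsilon|\Big(\prod Q_l\Big)\le C_pe^{-c_pR^2}.$$

**Step 4: sum.** With $Q_i$ fixed, each other center is within $R$ of the center of $Q_i$, so there are $O(R^{2(p-1)})$ configurations with maximal distance $\le R$ ($R\ge1$). Hence the sum over the other squares is at most $C_p\sum_{n\ge0}(n+1)^{2(p-1)}e^{-c_pn^2}\le C_p$. $\square$

**Proposition 11.** Let $u,k$ be real bounded Borel compactly supported, $|u|,|k|\le\delta$, and $X=\int uw\,dm+\sum_{a\in\mathcal Z}k(a)$. For $p\ge2$, $|\kappa_p(X)|\le C_p\,\delta^{p-2}(\|u\|_2^2+\|k\|_2^2)$.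

*Proof.* Put $f_{\mathsf w}=u$, $f_{\mathsf n}=k$. By multilinearity, $\kappa_p(X)=\sum_\varepsilon\int\prod_if_{\varepsilon_i}(z_i)\,dT_\varepsilon$, a sum of $2^p$ terms. In each,
$$\prod_i|f_{\varepsilon_i}(z_i)|\le\frac{\delta^{p-2}}2\big(f_{\varepsilon_1}(z_1)^2+f_{\varepsilon_2}(z_2)^2\big),$$
and by Lemma 10 $\int f_{\varepsilon_1}(z_1)^2\,d|T_\varepsilon|=c_{\varepsilon,1}\|f_{\varepsilon_1}\|_2^2\le C_p\|f_{\varepsilon_1}\|_2^2$, likewise for $z_2$. $\square$

This is (4).

## 8. The variance as a Fourier integral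

**Lemma 12.** For bounded Borel compactly supported real $f$,
$$\operatorname{Var}\sum_af(a)=\int|\hat f|^2M\,dm,\qquad M(\lambda)=\pi^3|\lambda|^4\sum_{\alpha\ge1}\alpha^{-3}e^{-\pi^2|\lambda|^2/\alpha},$$
and $c\min(1,|\lambda|^4)\le M(\lambda)\le C\min(1,|\lambda|^4)$. Consequently $\operatorname{Var}n(r,h)=r^2\int|\hat h(\lambda)|^2M(\lambda/r)\,dm(\lambda)$.

*Proof.* **Step 1: the covariance of $w$.** We expand $\log$ in Laguerre polynomials
$$L_n(x)=\frac{e^x}{n!}\frac{d^n}{dx^n}(x^ne^{-x})=\sum_{k=0}^n\binom nk\frac{(-x)^k}{k!},$$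
a complete orthonormal system in $L^2((0,\infty),e^{-x}dx)$. For $n\ge1$, $n$ integrations by parts (the boundary terms vanish) give
$$\int_0^\infty\log x\,L_n(x)e^{-x}dx=\frac{(-1)^n}{n!}\int_0^\infty(\log x)^{(n)}x^ne^{-x}dx=\frac{(-1)^n(-1)^{n-1}(n-1)!}{n!}=-\frac1n .$$
Let $\zeta_1,\zeta_2$ be jointly circular standard complex Gaussians with $\mathbb E\zeta_1\bar\zeta_2=\theta$, $q=|\theta|^2<1$. We claim
$$\mathbb E\big[L_n(|\zeta_1|^2)\,\big|\,\zeta_2\big]=q^nL_n(|\zeta_2|^2). \tag{10}$$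
Given $\zeta_2$, $\zeta_1=\theta\zeta_2+\sqrt{1-q}\,\eta$ with $\eta$ standard and independent of $\zeta_2$, so for $s\ge0$
$$\mathbb E\big[e^{-s|\zeta_1|^2}\big|\zeta_2\big]=\frac1{1+s(1-q)}\exp\frac{-sq|\zeta_2|^2}{1+s(1-q)} .$$
Use the generating function $\sum_nL_n(x)t^n=(1-t)^{-1}e^{-sx}$ with $s=t/(1-t)$, for $0\le t\le\frac13$. Termwise conditional expectation is allowed since $\sum_n|L_n(x)|t^n\le\sum_nt^n\sum_k\binom nk\frac{x^k}{k!}=(1-t)^{-1}e^{sx}\le\frac32e^{x/2}$ and $\mathbb E[e^{|\zeta_1|^2/2}|\zeta_2]<\infty$. As $1+s(1-q)=\frac{1-tq}{1-t}$,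
$$\sum_nt^n\,\mathbb E\big[L_n(|\zeta_1|^2)\big|\zeta_2\big]=\frac1{1-tq}\exp\frac{-tq|\zeta_2|^2}{1-tq}=\sum_n(tq)^nL_n(|\zeta_2|^2),$$
and comparing coefficients proves (10). Since $|\zeta_i|^2$ has density $e^{-x}$ and $\log|\zeta|=\frac12\log|\zeta|^2$, (10) and orthonormality give $\operatorname{Cov}(\log|\zeta_1|,\log|\zeta_2|)=\frac14\sum_{n\ge1}n^{-2}q^n$. For $\zeta_1=F^*(z)$, $\zeta_2=F^*(z')$ we have $q=e^{-|z-z'|^2}$, so for $z\ne z'$
$$\operatorname{Cov}(w(z),w(z'))=\frac14\sum_{\alpha\ge1}\alpha^{-2}e^{-\alpha|z-z'|^2}.$$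

**Step 2: the formula for $f\in C_0^\infty$.** Here $\sum_af(a)=\frac1{2\pi}\int\Delta f\,w\,dm+\text{const}$. Since $\widehat{\Delta f}=-4\pi^2|\lambda|^2\hat f$ and the transform of $e^{-\alpha|z|^2}$ is $\frac\pi\alpha e^{-\pi^2|\lambda|^2/\alpha}$, Parseval gives the variance
$$\frac1{4\pi^2}\int16\pi^4|\lambda|^4|\hat f|^2\cdot\frac14\sum_\alpha\frac\pi{\alpha^3}e^{-\pi^2|\lambda|^2/\alpha}\,dm=\int|\hat f|^2M\,dm .$$

**Step 3: the bounds on $M$.** Clearly $M\le\pi^3\zeta(3)|\lambda|^4$. With $y=\pi^2|\lambda|^2$, $M=\pi^{-1}\sum_\alpha\alpha^{-1}(y/\alpha)^2e^{-y/\alpha}$. Since $x^2e^{-x}\le\min(x^2,6/x)$,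
$$M\le\pi^{-1}\Big(\sum_{\alpha\le y}\frac6y+y^2\sum_{\alpha>y}\alpha^{-3}\Big)\le C,$$
because for $y\ge1$ $\sum_{\alpha>y}\alpha^{-3}\le y^{-3}+\frac12y^{-2}\le\frac32y^{-2}$, and for $y<1$ the bracket is at most $\zeta(3)$. From below: for $|\lambda|\le1$ the term $\alpha=1$ gives $M\ge\pi^3e^{-\pi^2}|\lambda|^4$. For $x=|\lambda|^2\ge1$ there are at least $\lfloor x\rfloor\ge x/2$ integers $\alpha\in[x,2x]$, so $M\ge\pi^3x^2\cdot\frac x2\cdot(2x)^{-3}e^{-\pi^2}=\pi^3e^{-\pi^2}/16$.

**Step 4: general $f$, and scaling.** Choose $f_\epsilon\in C_0^\infty$, $f_\epsilon\to f$ in $L^2$, with uniformly bounded supports and sup-norms. By Proposition 11 with $p=2$, $u=0$, $k=f_\epsilon-f$, $\operatorname{Var}\sum_a(f_\epsilon-f)(a)\le C\|f_\epsilon-f\|_2^2\to0$, so the left sides converge. The right sides converge because $M$ is bounded and $\hat f_\epsilon\to\hat f$ in $L^2$. Finally $\hat h_r(\lambda)=r^2\hat h(r\lambda)$, and substituting $\lambda\to\lambda/r$ gives the last formula.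 $\square$

Since $r^4M(\lambda/r)=\pi^3|\lambda|^4\sum_\alpha\alpha^{-3}e^{-\pi^2|\lambda|^2/(r^2\alpha)}$ increases to $\pi^3\zeta(3)|\lambda|^4$ as $r\to\infty$, everything claimed in (5) is proved. Fact (i), for Borel $h$, can be read off as well: for $r\ge1$, $r^2V(r)\ge c\int\min(r^4,|\lambda|^4)|\hat h|^2dm\ge c\int\min(1,|\lambda|^4)|\hat h|^2dm>0$ if $h$ is not a.e. $0$.

## 9. Both weights against the variance: proofs of Theorems 2 and 1

*Proof of Theorem 2.* Take $g,u,k$ from (1). By (2), $n(r,h)=\int uw\,dm+\sum_ak(a)+\text{const}$, and by (3), $|u|,|k|\le\delta:=C\omega_2(h,1/r)$.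

**Step 1: $L^2$ bounds.** We show that the cut costs nothing in variance. The function $\hat\chi$ is real, radial and Schwartz with $\hat\chi(0)=1$, hence $\nabla\hat\chi(0)=0$, so
$$|\lambda|^2|\hat\chi(\lambda)|\le C\min(1,|\lambda|^2),\qquad|1-\hat\chi(\lambda)|\le C\min(1,|\lambda|^2).$$
As $\hat u=-2\pi|\lambda|^2\hat\chi\,\hat h_r$ and $\hat k=(1-\hat\chi)\hat h_r$, Plancherel and Lemma 12 give
$$\|u\|_2^2+\|k\|_2^2\le C\int\min(1,|\lambda|^4)|\hat h_r|^2dm\le C\int M|\hat h_r|^2dm=C\,V(r). \tag{11}$$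
Here $V(r)>0$ because $M>0$ off the origin and $\hat h_r$ is not a.e. $0$.

**Step 2: cumulants.** Proposition 11 and (11) give $|\kappa_p(n(r,h))|\le C_p\,\omega_2(h,1/r)^{p-2}V(r)$ for $p\ge3$. Dividing by $V(r)^{p/2}$ proves the cumulant bound. If $\omega_2(h,1/r)^2=o(V(r))$, the normalized cumulants satisfy $\kappa_1=0$, $\kappa_2=1$, $\kappa_p\to0$ for $p\ge3$, so all moments converge to those of the standard Gaussian, which is determined by its moments, and convergence in distribution follows.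

**Step 3: Hölder classes.** For $h\in C_0^\alpha$, $0\le\alpha\le1$, $\omega_2(h,1/r)=O(r^{-\alpha})$, so $r^{2\alpha}V(r)\to\infty$ suffices. By (iii), $h_\alpha$ has $V\simeq r^{-2\alpha}$ and non-normal fluctuations, so for $0<\alpha<1$ the condition cannot be relaxed to $\liminf r^{2\alpha}V(r)>0$. $\square$

**Example (zeros in a disk).** Let $h$ be the indicator of the unit disk, so $\omega_2\le2$. For a point $z$ of the disk of radius $r\ge1$ at distance $s$ from its boundary, the outside contains a half-plane at distance $s$ from $z$. By symmetry a half-plane with $0$ on its boundary has $\chi$-mass $\frac12$, so for $s\le\eta$ with a small fixed $\eta$ the mass of $\chi(\cdot-z)$ outside the disk is at least $\frac14$. Hence $|k|\ge\frac14$ on a ring of area at least $cr$, and (11) gives $V(r)\ge cr\to\infty$. By Theorem 2 the number of zeros in a disk of radius $r$ has asymptotically normal fluctuations.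

*Proof of Theorem 1.* The gain over a Lipschitz function is that the second difference is $o(t)$. Let $\omega$ be the modulus of continuity of $\nabla h$. As $\nabla h$ is continuous with compact support, $\omega(t)\to0$ as $t\to0$. Since
$$h(z+\zeta)+h(z-\zeta)-2h(z)=\int_0^1\big\langle\nabla h(z+s\zeta)-\nabla h(z+(s-1)\zeta),\zeta\big\rangle ds,$$
and the two points in the integrand are at distance $|\zeta|$, we have $\omega_2(h,1/r)\le r^{-1}\omega(1/r)$. The continuous function $h\not\equiv0$ is not a.e. $0$, so by (i) $V(r)\ge c(h)r^{-2}$ for $r\ge1$. Hence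
$$\frac{\omega_2(h,1/r)^2}{V(r)}\le\frac{\omega(1/r)^2}{c(h)}\to0,$$
and Theorem 2 applies. $\square$

## 10. Lipschitz functions: proof of Theorem 3(a)

If only $\omega_2(h,t)=O(t)$, then $\omega_2(h,1/r)^2$ and the lower bound for $V(r)$ are both of order $r^{-2}$, and Theorem 2 alone does not decide. We split according to the limit of $r^2V(r)$.

**Case 1: $\int|\lambda|^4|\hat h|^2dm=\infty$.** By Lemma 12, $r^2V(r)=\int|\hat h|^2\,r^4M(\lambda/r)\,dm\ge c\int\min(r^4,|\lambda|^4)|\hat h|^2dm$, which tends to $\infty$ by monotone convergence, while $\omega_2(h,1/r)^2=O(r^{-2})$. Theorem 2 applies. (An instance is $h(x)=|x|\psi(x)$ with $\psi$ as in (iii): $\Delta h=1/|x|$ near $0$, which is not square integrable there.)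

**Case 2: $\int|\lambda|^4|\hat h|^2dm<\infty$.** No assumption on $\omega_2$ is needed here, and mollification at a fixed scale works. By the monotonicity of $r^4M(\lambda/r)$,
$$r^2V(r)\to s^2:=\pi^3\zeta(3)\int|\lambda|^4|\hat h|^2dm\in(0,\infty).$$
Let $h_\epsilon=h*\chi_\epsilon$, $\chi_\epsilon=\epsilon^{-2}\chi(\cdot/\epsilon)$. For small $\epsilon$, $h_\epsilon\in C_0^\infty$ is not identically $0$ (as $h_\epsilon\to h$ in $L^2$), $\omega_2(h_\epsilon,t)=O_\epsilon(t^2)$, and $r^2\operatorname{Var}n(r,h_\epsilon)\to s_\epsilon^2:=\pi^3\zeta(3)\int|\lambda|^4|\hat h_\epsilon|^2dm>0$. Put $X_r=r(n(r,h)-\mathbb En(r,h))$ and $X_{r,\epsilon}=r(n(r,h_\epsilon)-\mathbb En(r,h_\epsilon))$. Since $\omega_2(h_\epsilon,1/r)^2=O_\epsilon(r^{-4})=o(\operatorname{Var}n(r,h_\epsilon))$, Theorem 2 gives $X_{r,\epsilon}\to N(0,s_\epsilon^2)$ in distribution as $r\to\infty$. Moreover, as $\hat h_\epsilon(\lambda)=\hat h(\lambda)\hat\chi(\epsilon\lambda)$, for all $r$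
$$\mathbb E|X_r-X_{r,\epsilon}|^2=r^2\operatorname{Var}n(r,h-h_\epsilon)\le\gamma_\epsilon:=\pi^3\zeta(3)\int|\lambda|^4|\hat h|^2\,|1-\hat\chi(\epsilon\lambda)|^2dm\to0\quad(\epsilon\to0)$$
by dominated convergence ($|\hat\chi|\le1$), and likewise $s_\epsilon\to s$. For real $t$,
$$\big|\mathbb Ee^{itX_r}-e^{-s^2t^2/2}\big|\le|t|\gamma_\epsilon^{1/2}+\big|\mathbb Ee^{itX_{r,\epsilon}}-e^{-s_\epsilon^2t^2/2}\big|+\big|e^{-s_\epsilon^2t^2/2}-e^{-s^2t^2/2}\big| .$$
Letting $r\to\infty$ and then $\epsilon\to0$ gives $X_r\to N(0,s^2)$ in distribution. As $\operatorname{Var}X_r\to s^2>0$, the fluctuations are asymptotically normal. $\square$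

## 11. Sparse sums of bumps just below Lipschitz: proof of Theorem 3(b)

The plan is to add up shrinking bumps $b_j\varphi(N_jx)$, so sparse that at $r=N_j$ only the $j$-th one matters. That bump then sees only the zeros of $F$ in one fixed disk, and nothing averages.

**Step 1: regularize $L$.** Put $\tilde L(s)=\inf_{t\ge1}L(t)\max(1,s/t)$. Taking $t=s$ gives $\tilde L\le L$; clearly $\tilde L\ge1$, $\tilde L$ is nondecreasing, and $\tilde L(s)/s=\inf_tL(t)\max(1/s,1/t)$ is nonincreasing. Also $\tilde L\to\infty$: if $L\ge K$ on $[t_K,\infty)$, then for $t\ge t_K$ the quantity in the infimum is $\ge K$, and for $t<t_K$ it is at least $L(t)s/t\ge s/t_K\ge K$ once $s\ge Kt_K$. A function good for $\tilde L$ is good for $L$, so assume $L=\tilde L$.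

**Step 2: construction.** Fix $\varphi\in C_0^\infty$, $\varphi\ge0$, $\varphi\not\equiv0$, supported in the unit disk. Let $\ell_j=j!$, choose inductively $N_j\ge1$ with $L(N_j)\ge\ell_j$ and $N_{j+1}\ge(j+2)^2N_j$, and put $b_j=\ell_j/N_j$. Then
$$\frac{b_{j+1}}{b_j}=\frac{(j+1)N_j}{N_{j+1}}\le\frac1{j+2}\le\frac12 .$$
Let $h(x)=\sum_{j\ge1}b_j\varphi(N_jx)$. The series converges uniformly, so $h$ is continuous with compact support, and $h\not\equiv0$.

**Step 3: modulus of continuity.** Let $|x-y|=t\in(0,1]$, $s=1/t$, and let $l\ge0$ satisfy $N_l\le s<N_{l+1}$ ($l=0$ if $s<N_1$). Note that $\sum_{j\le l}j!\le2\,l!$ for $l\ge1$, by induction from $2\,l!\le(l+1)!$. The terms $j\le l$ contribute to $|h(x)-h(y)|$ at most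
$$\sum_{j\le l}b_jC_\varphi N_jt=C_\varphi t\sum_{j\le l}\ell_j\le2C_\varphi t\,\ell_l\le2C_\varphi tL(N_l)\le2C_\varphi tL(1/t)$$
(nothing if $l=0$). The terms $j>l$ contribute at most
$$2\|\varphi\|_\infty\sum_{j>l}b_j\le4\|\varphi\|_\infty\frac{\ell_{l+1}}{N_{l+1}}\le4\|\varphi\|_\infty\frac{L(N_{l+1})}{N_{l+1}}\le4\|\varphi\|_\infty\frac{L(s)}s=4\|\varphi\|_\infty\,tL(1/t).$$
Multiplying $h$ by a small positive constant makes the total constant $1$; this does not affect normality, so we continue to write $b_j$ without it.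

**Step 4: at $r=N_j$ one bump dominates.** The statistic $n(N_j,h)$ involves only the finitely many zeros in a fixed disk (its radius depends on $j$), so the following sum converges absolutely:
$$b_j^{-1}n(N_j,h)=\sum_a\varphi(a)+\sum_{i\ne j}\frac{b_i}{b_j}\,n(N_j/N_i,\varphi).$$
By Lemma 12, $\operatorname{Var}n(\rho,\varphi)\le C\rho^2\int\min(1,|\lambda|^4\rho^{-4})|\hat\varphi|^2dm$, so the standard deviation of $n(\rho,\varphi)$ is at most $C_\varphi\min(\rho,\rho^{-1})$ for all $\rho>0$. All terms are nonnegative, so the means of the partial sums converge to the mean of the sum. By Minkowski's inequality and Fatou's lemma applied to the centered partial sums, the standard deviation of the sum over $i\ne j$ is at most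
$$C_\varphi\sum_{i<j}\frac{b_iN_i}{b_jN_j}+C_\varphi\sum_{i>j}\frac{b_i}{b_j}\frac{N_j}{N_i}\le C_\varphi\sum_{i<j}\frac{i!}{j!}+C_\varphi\sum_{i>j}\frac{b_i}{b_j}\le\frac{2C_\varphi}j+\frac{2C_\varphi}{j+2}\to0\quad(j\to\infty).$$

**Step 5: the limit is not Gaussian.** Let $Y=\sum_a\varphi(a)-\mathbb E\sum_a\varphi(a)$; by Lemma 12, $\operatorname{Var}Y=\int|\hat\varphi|^2M\,dm>0$. By Step 4, $b_j^{-1}\big(n(N_j,h)-\mathbb En(N_j,h)\big)\to Y$ in $L^2$, so the variances converge too, and
$$\frac{n(N_j,h)-\mathbb En(N_j,h)}{\sqrt{\operatorname{Var}n(N_j,h)}}\to\frac Y{\sqrt{\operatorname{Var}Y}}\quad\text{in }L^2 .$$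
But $\varphi\ge0$ gives $Y\ge-\mathbb E\sum_a\varphi(a)$, so $Y$ is bounded below and is not Gaussian. Asymptotic normality fails for $h$. $\square$
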